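\title{The saturation number of $G(n,p)$ for graphs whose edges lie in triangles}

\begin{abstract}
Let $p\in(0,1)$ be a constant and let $F$ be a graph in which every edge lies in a triangle. We prove that with high probability the smallest $F$-saturated subgraph of the random graph $G(n,p)$ has $(1+o(1))\,n\log_{1/(1-p)}n$ edges, which answers a question of Diskin, Hoshen and Zhukovskii. The same holds for finite families of such graphs, and for an arbitrary graph $F$ we obtain the upper bound $(1+o(1))\frac{p}{\ln(1/(1-p^2))}\,n\ln n$. The sparse saturated subgraph is built around a logarithmic set of hubs, and the dependence on $F$ is absorbed by choosing a maximal $F$-free member of a finite family of model graphs.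
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite and simple, and a \emph{copy} of $F$ in $H$ is a subgraph of $H$ isomorphic to $F$, not necessarily induced. The forbidden graph $F$ always has at least one edge and no isolated vertices. A spanning subgraph $H$ of a graph $G$ is \emph{$F$-saturated in $G$} if $H$ contains no copy of $F$, but $H+e$ contains one for every edge $e\in E(G)\setminus E(H)$. The \emph{saturation number} $\operatorname{sat}(G,F)$ is the minimum number of edges of an $F$-saturated subgraph of $G$. The saturated subgraphs are exactly the edge-maximal $F$-free subgraphs of $G$. So every $F$-free subgraph extends to a saturated one by adding edges of $G$ one at a time while this is possible, and $\operatorname{sat}(G,F)$ measures how early this process can get stuck.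

In the complete graph it can get stuck very early. A spanning star is $K_3$-saturated in $K_n$, and every $K_3$-saturated subgraph of $K_n$ is connected, because nonadjacent vertices have a common neighbor; hence $\operatorname{sat}(K_n,K_3)=n-1$. One hub, the center of the star, blocks all other edges.

Now let the host be the binomial random graph $G=G(n,p)$, in which each pair of the $n$ vertices is an edge independently with probability $p$, where $p\in(0,1)$ is a constant. An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$. A hub now sees only a fraction $p$ of the vertices, so one hub is not enough. Let $H$ be a sparse $K_3$-saturated subgraph of $G$ and let $v$ be a typical vertex. Almost all of the roughly $pn$ edges $vu$ of $G$ are missing from $H$, and for each of them $u$ and $v$ have a common neighbor in $H$. Neighbors of $v$ of small degree serve few vertices $u$, so the work is done by the set $D$ of hubs adjacent to $v$, and almost every $u$ needs a $G$-neighbor in $D$. About $pn(1-p)^{|D|}$ neighbors of $v$ have none, which forces $|D|$ to be at least about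
\[
L=\log_{1/(1-p)}n .
\]
Hubs are rare, so each edge from a typical vertex to a hub is counted once, and we arrive at the estimate $nL$. This argument uses only that every missing edge closes a triangle with two edges of $H$, so it applies to every $F$ whose edges all lie in triangles. Whether $nL$ edges also suffice is less clear, since for a larger $F$ a missing edge has to complete much more than a triangle.

The following results are known, for constant $p\in(0,1)$.
\begin{itemize}
\item[(K1)] (Kor\'andi and Sudakov) For every $s\ge3$, whp $\operatorname{sat}(G(n,p),K_s)=(1+o(1))nL$.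
\item[(K2)] For every $F$, whp $\operatorname{sat}(G(n,p),F)=O(n\ln n)$.
\item[(K3)] If every edge of $F$ lies in a triangle, then whp $\operatorname{sat}(G(n,p),F)=\Theta(n\ln n)$.
\item[(K4)] For every bipartite $F$, whp $\operatorname{sat}(G(n,p),F)=O(n)$.
\item[(K5)] For complete multipartite graphs $F=K_{1,1,s_3,\dots,s_\ell}$ with $\ell\ge3$, whp $\operatorname{sat}(G(n,p),F)=(1+o(1))nL$.
\item[(K6)] For complete multipartite graphs $F=K_{s_1,\dots,s_\ell}$ with $\ell\ge3$ parts and $p\in[\frac12,1)$, whp $\operatorname{sat}(G(n,p),F)=(1+o(1))nL$.
\end{itemize}
The question, posed by Diskin, Hoshen and Zhukovskii \cite{DHZ}, is whether the constant in (K3) is always the one in (K1), (K5) and (K6): \emph{is it true that for every constant $p\in(0,1)$ and every $F$ whose edges all lie in triangles, whp $\operatorname{sat}(G(n,p),F)=(1+o(1))\,n\log_{1/(1-p)}n$?} The answer is yes.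

\begin{theorem}\label{thm:main}
Let $p\in(0,1)$ be constant and let every edge of $F$ lie in a triangle of $F$. Then whp
\[
nL-O(n\ln\ln n)\;\le\;\operatorname{sat}(G(n,p),F)\;\le\;(1+o(1))\,nL .
\]
\end{theorem}

The proof gives more. For a family $\mathcal F$ of graphs, call $H$ \emph{$\mathcal F$-free} if it contains no copy of a member of $\mathcal F$, and define $\mathcal F$-saturated subgraphs and $\operatorname{sat}(G,\mathcal F)$ as above with this notion of freeness.

\begin{theorem}\label{thm:more}
Let $p\in(0,1)$ be constant and $G=G(n,p)$.
\begin{itemize}
\item[(a)] The bounds of Theorem~\ref{thm:main} hold for $\operatorname{sat}(G,\mathcal F)$, for every finite nonempty family $\mathcal F$ of graphs, each with an edge and without isolated vertices, all of whose edges lie in triangles.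
\item[(b)] Whp $e(H)\ge nL-O(n\ln\ln n)$ for every $H\subseteq G$ such that each edge of $E(G)\setminus E(H)$ forms a triangle with two edges of $H$.
\item[(c)] For every graph $F$, whp $\operatorname{sat}(G,F)\le(1+o(1))\,\dfrac{p}{\ln(1/(1-p^2))}\,n\ln n$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} is the case $\mathcal F=\{F\}$ of part (a), and families cost no extra work, so we prove (a) directly. Part (b), proved in Section~\ref{sec:lower}, gives the lower bounds. Section~\ref{sec:triangle} carries out the upper bound for $F=K_3$, where the source of the constant is visible. Sections~\ref{sec:model}--\ref{sec:analysis} treat a general family, and Section~\ref{sec:allF} derives (c) from a simplified construction. Of the known results we use only (K4), for bipartite $F$ in part (c).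

\section{Notation and two elementary tools}\label{sec:tools}

The vertex set of $G=G(n,p)$ is $V$. We write
\[
\alpha=\ln\frac1{1-p},\qquad \alpha_2=\ln\frac1{1-p^2},\qquad L=\frac{\ln n}{\alpha},
\]
so that $(1-p)^L=1/n$. The graph $K_s(M)$ is the complete $s$-partite graph with $M$ vertices in each part; $K_1(M)$ has no edges. A graph with at most $M$ vertices and chromatic number at most $s$ is a subgraph of $K_s(M)$. \emph{Constants} do not depend on $n$, and inequalities involving $n$ are claimed for $n$ large.

For a binomial random variable $X$ with mean $m$ and $0<\eta\le1$, the Chernoff bounds state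
\[
\mathbb P\big(X\le(1-\eta)m\big)\le e^{-\eta^2m/2},\qquad \mathbb P\big(X\ge(1+\eta)m\big)\le e^{-\eta^2m/3}.
\]
We also use Markov's inequality $\mathbb P(X\ge x)\le\mathbb E X/x$ for $X\ge0$, and the fact that $\mathbb P(\mathrm{Bin}(m,q)\le x)$ does not increase when $m$ or $q$ increases.

The Chernoff bound loses a constant factor in the exponent when the threshold is close to $0$, and we cannot afford this in one place. There we use that a binomial variable with logarithmically many trials is almost as unlikely to be a small multiple of $\ln n$ as it is to vanish.

\begin{lemma}\label{lem:tail}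
Let $q\in(0,1)$, $\gamma>0$ and $K>0$. There is $\beta_0>0$ such that for all $n\ge2$ and all integers $0\le m\le K\ln n$,
\[
\mathbb P\big(\mathrm{Bin}(m,q)\le\beta_0\ln n\big)\le(1-q)^m\,n^{\gamma}.
\]
\end{lemma}

\begin{proof}
Let $X\sim\mathrm{Bin}(m,q)$ and $\lambda\in(0,1)$. If $X\le x$ then $\lambda^X\ge\lambda^x$, so by Markov's inequality
\[
\mathbb P(X\le x)\le\lambda^{-x}\,\mathbb E\lambda^X=\lambda^{-x}(1-q+q\lambda)^m\le(1-q)^m\exp\Big(\frac{\lambda qm}{1-q}+x\ln\frac1\lambda\Big).
\]
Choose $\lambda$ with $\lambda qK/(1-q)\le\gamma/2$, then $\beta_0$ with $\beta_0\ln(1/\lambda)\le\gamma/2$, and put $x=\beta_0\ln n$.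
\end{proof}

\begin{lemma}\label{lem:intersect}
Let $M,\nu$ be positive integers and $b\in(0,1]$ with $\nu\ge2M/b$. Among any $\nu$ events of probability at least $b$ in one probability space there are $M$ whose intersection has probability at least $b\big/\big(2\binom{\nu}{M}\big)$.
\end{lemma}

\begin{proof}
Let $W$ be the number of events that occur. Then $b\nu\le\mathbb E W\le M+\nu\,\mathbb P(W\ge M)$, so $\mathbb P(W\ge M)\ge b-M/\nu\ge b/2$. The event $W\ge M$ is the union of the $\binom\nu M$ intersections of $M$ events, so one of these has probability at least $b/\big(2\binom\nu M\big)$.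
\end{proof}

\section{The lower bound}\label{sec:lower}

We make the argument of the introduction precise. The only random input is that no set of slightly fewer than $L$ vertices comes close to dominating a neighborhood.

\begin{lemma}\label{lem:dominate}
Let $k=\lfloor L-10\log_{1/(1-p)}\ln n\rfloor$. Whp, for all $v\in V$ and all $D\subseteq V\setminus\{v\}$ with $|D|\le k$, more than $2\ln^6n$ vertices $u\notin D\cup\{v\}$ are adjacent in $G$ to $v$ and to no vertex of $D$.
\end{lemma}

\begin{proof}
Fix $v$ and $D$. The number of such $u$ is binomial with $n-|D|-1$ trials and success probability $p(1-p)^{|D|}\ge p(1-p)^k\ge p\,n^{-1}\ln^{10}n$, so its mean $m$ is at least $\frac p2\ln^{10}n$. Since $m/2>2\ln^6n$, the Chernoff bound with $\eta=\frac12$ shows that the pair $(v,D)$ fails with probability at most $e^{-m/8}\le e^{-p\ln^{10}n/16}$. There are at most $n(k+1)n^k=e^{O(\ln^2n)}$ pairs, and the union bound finishes the proof.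
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Assume the event of Lemma~\ref{lem:dominate} and let $H$ be as in (b). Put $t=\ln^3n$ and let $A=\{v:d_H(v)\ge t\}$ be the set of hubs. If $|A|\ge n/\ln n$, then $e(H)\ge\frac12|A|t\ge\frac12n\ln^2n\ge nL$. So let $|A|<n/\ln n$.

Let $v\notin A$ and $D=N_H(v)\cap A$, and suppose that $|D|\le k$. Consider a vertex $u\in N_G(v)\setminus D$ with no $G$-neighbor in $D$. Either $u\in N_H(v)$, which leaves fewer than $t$ choices, or $uv\in E(G)\setminus E(H)$ and $u,v$ have a common $H$-neighbor $y$. In the second case $y\notin D$, because $y$ is adjacent to $u$; as $y\in N_H(v)$, this means $y\notin A$. There are fewer than $t$ choices for $y$, and fewer than $t$ choices for $u\in N_H(y)$. Altogether there are at most $t+t^2\le2\ln^6n$ such $u$, contrary to Lemma~\ref{lem:dominate}. Hence every $v\notin A$ has more than $k$ $H$-neighbors in $A$, and counting the edges between $V\setminus A$ and $A$ gives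
\[
e(H)\ge(n-|A|)k\ge\Big(n-\frac n{\ln n}\Big)k=nL-O(n\ln\ln n).\qedhere
\]
\end{proof}

Let $\mathcal F$ be as in Theorem~\ref{thm:more}(a), let $H$ be $\mathcal F$-saturated in $G$, and let $e\in E(G)\setminus E(H)$. Then $H+e$ contains a copy of a member of $\mathcal F$, this copy uses $e$, and $e$ lies in a triangle of the copy whose other two edges are in $H$. So (b) applies, and the lower bounds in Theorems~\ref{thm:main} and~\ref{thm:more}(a) follow. The triangle hypothesis cannot simply be dropped here: by (K4) the bound fails for bipartite $F$.

\section{The upper bound for the triangle}\label{sec:triangle}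

Every upper bound in this paper has the same form. We write down an $F$-free graph $H_0\subseteq G$, let $H\supseteq H_0$ be any maximal $F$-free subgraph of $G$, and show that $H_0$ leaves room for few further edges. In this section $F=K_3$, so an edge is excluded from $H$ as soon as its ends have a common neighbor in $H_0$. Fix a small $\varepsilon>0$.

\subsection*{One set of hubs}
Let $A$ be a fixed set of $m$ vertices and let $H_0$ consist of all edges of $G$ between $A$ and $B=V\setminus A$. Since whp all degrees of $G$ are $(1+o(1))pn$, at most $(1+o(1))pmn$ edges of $H$ meet $A$. An edge of $H$ inside $B$ joins two vertices without a common $G$-neighbor in $A$, and the expected number of such pairs is at most $n^2(1-p^2)^m$. For $m=\lceil(1+\varepsilon)\ln n/\alpha_2\rceil$ this is at most $n^{1-\varepsilon}$, so whp there are at most $n$ such pairs and $e(H)\le(1+\varepsilon+o(1))\frac p{\alpha_2}n\ln n$. This is Theorem~\ref{thm:more}(c) for the triangle.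

The constant $p/\alpha_2$ is larger than the target $1/\alpha$. Indeed $\alpha_2=\sum_{k\ge1}p^{2k}/k<\sum_{k\ge1}p^{k+1}/k=p\alpha$; for $p=\frac12$ the two constants are $1/\ln\frac{16}9$ and $1/\ln2$. To see where the loss occurs, let $d\sim\mathrm{Bin}(m,p)$ be the number of neighbors of $z$ in $A$. Given $d$, another vertex $x$ misses all of them with probability $(1-p)^d$, and $(1-p^2)^m=\mathbb E(1-p)^d$. For a typical $z$ we have $d\approx pm$, and $(1-p)^{pm}$ drops below $1/n$ already at $pm=L$, which is the target. The expectation is inflated by the rare vertices with few neighbors in $A$. These vertices should be treated separately.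

\subsection*{Core, reserve and blockers}
Take a \emph{core} $A^\circ$ of $\lceil(1+2\varepsilon)L/p\rceil$ vertices. Call a vertex \emph{rich} if it has at least $(1+\varepsilon)L$ neighbors in the core, and \emph{poor} otherwise. By the Chernoff bound a vertex is poor with probability $n^{-2c}$ or less, for a constant $c>0$, so whp at most $n^{1-c}$ vertices are poor. A pair with a rich endpoint has no common neighbor in the core with probability at most $(1-p)^{(1+\varepsilon)L}=n^{-1-\varepsilon}$, so whp there are $o(n)$ such pairs. The pairs of poor vertices are not controlled, and a bound of $n^{2-2c}$ on their number is too weak. So we add a \emph{reserve} $A^+$ of $\lceil24p^{-2}\ln n\rceil$ vertices and join it to the poor vertices only. This costs $o(n)$ edges, and two given vertices have no common $G$-neighbor in $A^+$ with probability $(1-p^2)^{|A^+|}\le n^{-24}$.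

The reserve creates a new problem: the maximal graph $H$ may add edges between $A^+$ and rich vertices, and $G$ has about $p|A^+|n$ of them. To block these edges, fix first a set $Z$ of $w$ \emph{blockers}, where $w$ is a large constant, and choose $A^+$ among the roughly $p^wn$ vertices adjacent to all of $Z$. Let $B^\circ$ and $B^-$ be the sets of rich and poor vertices outside $A^\circ\cup A^+\cup Z$, and let $H_0$ consist of all edges of $G$ between cyclically consecutive sets of the sequence
\[
A^\circ,\quad B^\circ,\quad Z,\quad A^+,\quad B^- .
\]
Then $H_0$ maps homomorphically to the $5$-cycle, so it has no triangle. If $b\in B^\circ$ has a $G$-neighbor $z\in Z$, then $z$ is a common $H_0$-neighbor of $b$ and every $u\in A^+$, so $H$ has no edge from $b$ to $A^+$. Only about $(1-p)^wn$ vertices have no neighbor in $Z$, and they send at most $|A^+|$ edges each to $A^+$, a small multiple of $n\ln n$ in total when $w$ is large. The edges meeting $Z$ number at most $wn$, those inside $A^+$ number $O(\ln^2n)$, and those inside $B^\circ\cup B^-$ number $o(n)$. What remains are the edges meeting the core, at most $(1+2\varepsilon+o(1))nL$ of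 them. As $\varepsilon\to0$ and $w\to\infty$ the bound approaches $nL$.

The general construction keeps the core, the reserve and the blockers. What has to be replaced is the rule that a common neighbor excludes an edge.

\section{Model graphs}\label{sec:model}

From here to the end of Section~\ref{sec:analysis}, $\mathcal F$ is a family as in Theorem~\ref{thm:more}(a), and
\[
M=\max_{F\in\mathcal F}|V(F)|,\qquad r=\min_{F\in\mathcal F}\chi(F).
\]
Every member contains a triangle, so $r\ge3$. This section and the next use only $r\ge3$ and two consequences of the definitions: $K_r(M)$ contains a member of $\mathcal F$, and every $(r-1)$-colorable graph is $\mathcal F$-free.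

\subsection{Three obstacles}

\emph{Common neighbors need not exclude anything.} Let $F=K_{2,2,2}$ and let $H_0$ be the bipartite graph between $A$ and $B$ from Section~\ref{sec:triangle}. Add to $H_0$ any $C_4$-free graph on $B$. A copy of $K_{2,2,2}$ meets $A$ in an independent set, which lies in one of the three parts, so the other two parts would form a $4$-cycle in $B$. Thus no copy arises, and we have no control over $H[B]$. The remedy is to plant part of $F$ in advance. Split $B$ into classes $B_c$ and give each class a \emph{gadget} vertex $q_c$ joined to all of $B_c$ and all of $A$. If now $z$ has two $H$-neighbors $x,x'\in B_c$, and $z,x,x'$ have two common neighbors $u,u'\in A$, then $\{q_c,z\},\{x,x'\},\{u,u'\}$ span a $K_{2,2,2}$. We no longer exclude single edges, but we bound the number of neighbors of each vertex in each class, which is enough when there are few classes.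

\emph{Gadget vertices may not exist.} The vertex $q_c$ must be adjacent in $G$ to all of $A$, and $|A|\ge L/p$. For $p=\frac12$ the expected number of such vertices is at most $n2^{-2\log_2n}=1/n$. So we split $A$ into a large constant number $h$ of \emph{rows} $A_1,\dots,A_h$, short enough that many vertices are adjacent to a whole row, and give each class one gadget set per row. Two vertices with many common neighbors in $A$ have many in one row. A class together with its gadget sets is called a \emph{column}.

\emph{Some parts of $F$ can be planted only a bounded number of times.} Let $F=2K_3$, two disjoint triangles. A vertex $z$ with many neighbors in a class yields at best a $K_{1,M,M}$, in which all triangles share $z$, so some planting is needed. But two columns with a gadget vertex each already contain two disjoint triangles. The solution is to plant one \emph{special} column with a gadget and to leave the others without.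

For a general $\mathcal F$, copies may run through several rows and columns, and we do not try to compute what should be planted. We describe all possible plantings by a finite family of model graphs and take a maximal $\mathcal F$-free one. Maximality then says that one more gadget vertex creates a member of $\mathcal F$, and the vertex $z$ will play that role.

\subsection{The maximal model}

Fix a positive integer $h$. A \emph{type} is a pair $\theta=(T,\tau)$ with $T\subseteq[h]=\{1,\dots,h\}$ and $\tau\colon T\to\{0,1,\dots,M\}$; here $T$ lists the rows to which a column is joined and $\tau(i)$ is the size of its gadget set for row $i$. The set $\Theta$ of types is finite.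

\begin{definition}\label{def:model}
For $\mu\colon\Theta\to\{0,1,\dots,M\}$ the \emph{model graph} $\mathsf G(\mu)$ has $h$ rows $\mathsf A_1,\dots,\mathsf A_h$, each inducing a $K_{r-2}(M)$, and $\mu(\theta)$ columns of each type $\theta$. A column of type $(T,\tau)$ consists of a set $\mathsf B$ of $M$ vertices and sets $\mathsf Q_i$, $i\in T$, with $|\mathsf Q_i|=\tau(i)$. All these sets are disjoint. For each column and each $i\in T$, all edges between any two of $\mathsf B$, $\mathsf Q_i$, $\mathsf A_i$ are present, and there are no other edges (Figure~\ref{fig:model}). A type $\theta$ is \emph{full} for $\mu$ if $\mu(\theta)=M$.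
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={draw,rounded corners,minimum width=1.1cm,minimum height=0.7cm}]
\node (A1) at (0,2) {$\mathsf A_1$};
\node (A2) at (4,2) {$\mathsf A_2$};
\node (Q1) at (0,0) {$\mathsf Q_1$};
\node (B) at (2,0) {$\mathsf B$};
\node (Q2) at (4,0) {$\mathsf Q_2$};
\node (C) at (6.4,0) {$\mathsf B'$};
\draw[thick] (A1)--(Q1)--(B)--(A1);
\draw[thick] (A2)--(Q2)--(B)--(A2);
\draw[thick] (C)--(A2);
\draw[dashed] (-0.8,-0.55) rectangle (4.8,0.55);
\draw[dashed] (5.6,-0.55) rectangle (7.2,0.55);
\end{tikzpicture}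
\caption{Part of a model graph with two rows $\mathsf A_1,\mathsf A_2$. A line means that all edges between the two sets are present. The left dashed box is a column joined to both rows, with gadget sets $\mathsf Q_1,\mathsf Q_2$; the right one is a column joined to row $2$ only, with an empty gadget set. Each row induces $K_{r-2}(M)$, and all other sets are independent.}
\label{fig:model}
\end{figure}

A member of $\mathcal F$ has at most $M$ vertices and so meets at most $M$ columns. This is why $\mu$ is capped at $M$: a full type can be repeated any number of times without creating a member. Below, $0$ is the zero function on $T$, and $\mathbf 1_i$ and $\mathbf 1_\theta$ are indicator functions on $T$ and on $\Theta$.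

\begin{lemma}\label{lem:model}
There are $\mu\colon\Theta\to\{0,\dots,M\}$ and functions $\tau_T\colon T\to\{0,\dots,M-1\}$, $T\subseteq[h]$, such that
\begin{itemize}
\item[(M1)] $\mathsf G(\mu)$ is $\mathcal F$-free;
\item[(M2)] for every $T$, the types $(T,0)$ and $(T,\tau_T)$ are full for $\mu$;
\item[(M3)] for every $T$ and $i\in T$, with $\theta'=(T,\tau_T+\mathbf 1_i)$ we have $\mu(\theta')<M$, and $\mathsf G(\mu+\mathbf 1_{\theta'})$ contains a member of $\mathcal F$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mu_0(T,0)=M$ for all $T$ and $\mu_0=0$ on the other types. The graph $\mathsf G(\mu_0)$ has no gadget vertices; coloring each row with $r-2$ colors and all sets $\mathsf B$ with one more color shows that it is $(r-1)$-colorable, hence $\mathcal F$-free. Among the finitely many $\mu\ge\mu_0$ with values in $\{0,\dots,M\}$ and $\mathsf G(\mu)$ $\mathcal F$-free, fix one that is maximal in the pointwise order. Then (M1) holds and each $(T,0)$ is full. For each $T$ let $\tau_T$ maximize $\sum_{i\in T}\tau(i)$ among the full types $(T,\tau)$; this gives (M2). If $\tau_T(i)=M$ for some $i$, then $\mathsf A_i\cup\mathsf B\cup\mathsf Q_i$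 spans a $K_r(M)$ in a column of type $(T,\tau_T)$, contrary to (M1). So $\tau_T\le M-1$ and $\theta'$ is a type. It is not full, by the choice of $\tau_T$. Hence $\mu+\mathbf 1_{\theta'}$ has values in $\{0,\dots,M\}$ and is larger than $\mu$, and (M3) follows from maximality.
\end{proof}

\begin{example}\label{ex:model}
Let $h=1$ and write $\mu(t)$ for the number of columns with $T=\{1\}$ and $t$ gadget vertices. For both graphs below $r=3$ and $M=6$, and a column with $t\ge2$ gives $K_{2,6,6}\supseteq F$, so $\mu(t)=0$ for $t\ge2$ and $\mu(0)=6$.
For $F=K_{2,2,2}$ we get $\mu(1)=6$ and $\tau_{\{1\}}(1)=1$. Indeed, the model graph is $3$-colored by the row, the gadget vertices and the sets $\mathsf B$; since $K_{2,2,2}$ has only one $3$-coloring up to the names of the colors, a copy would contain two gadget vertices with a common neighbor in some $\mathsf B$, and there are none.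
For $F=2K_3$ we get $\mu(1)=1$ and $\tau_{\{1\}}(1)=0$: with one gadget vertex all triangles pass through it, and with two there are two disjoint triangles.
\end{example}

\section{The graph inside a row}\label{sec:rows}

In the model a row is a $K_{r-2}(M)$. In $G$ a row has $\ell=\Theta(\ln n)$ vertices, and we shall need a $K_{r-2}(M)$ inside a common neighborhood about which we know only that it occupies a fixed fraction $\delta_*$ of the row. To keep $H_0$ free of $\mathcal F$, the graph on the row must also look $(r-2)$-colorable to a graph with $M$ vertices. For $r\ge4$ and small $\delta_*$ it cannot be $(r-2)$-colorable as a whole, since the largest color class would be a large set without edges. Local colorability is possible, by gluing copies of $K_{r-2}(M)$ along a hypergraph without short cycles.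

\begin{lemma}\label{lem:row}
Let $\delta_*\in(0,1]$ be a constant. With probability tending to $1$ as $\ell\to\infty$, the random graph $G(\ell,p)$ has a spanning subgraph $\Gamma$ such that
\begin{itemize}
\item[(L1)] every subgraph of $\Gamma$ on at most $M$ vertices is $(r-2)$-colorable;
\item[(L2)] every set of at least $\delta_*\ell$ vertices contains a copy of $K_{r-2}(M)$ in $\Gamma$.
\end{itemize}
\end{lemma}

\begin{proof}
For $r=3$ take $\Gamma$ without edges; (L2) holds once $\delta_*\ell\ge M$. Let $r\ge4$, let $k=(r-2)M$ and $\sigma=p^{e(K_{r-2}(M))}$, and let $C_1$ be an integer with $(1-\sigma)^{C_1}\le\frac14$. A \emph{Berge cycle} of length $s\ge2$ in a hypergraph consists of distinct hyperedges $e_1,\dots,e_s$ and distinct vertices $v_1,\dots,v_s$ with $v_j\in e_j\cap e_{j+1}$, indices modulo $s$. Call it \emph{short} if $s\le M$. Put $s_*=\lceil\delta_*\ell\rceil$.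

\emph{Step 1: for large $\ell$ there is a $k$-uniform hypergraph $\mathcal H$ on the $\ell$ vertices without short Berge cycles in which every $s_*$-set contains at least $C_1\ell$ hyperedges.} Let $C_0$ be a constant such that $m=(\delta_*/k)^kC_0\ell$ satisfies $m\ge8\ell$ and $m\ge4C_1\ell$, and take each $k$-set independently with probability $C_0\ell^{1-k}$. A Berge cycle of length $s$ is specified by its $s$ vertices and by $k-2$ further vertices in each hyperedge, so the expected number of short cycles is at most
\[
\sum_{s=2}^M\ell^s\,\ell^{(k-2)s}\,(C_0\ell^{1-k})^s=\sum_{s=2}^MC_0^s .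
\]
By Markov's inequality, with probability at least $\frac12$ there are at most $C_3=2\sum_{s=2}^MC_0^s$ short cycles. The number of hyperedges inside a fixed $s_*$-set is binomial with mean at least $m$, because $\binom{s_*}k\ge(s_*/k)^k$. By the Chernoff bound, the probability that some $s_*$-set contains at most $m/2$ hyperedges is at most $2^\ell e^{-m/8}\le(2/e)^\ell\to0$. So there is an outcome with at most $C_3$ short cycles and more than $m/2$ hyperedges in every $s_*$-set. Delete one hyperedge from each short cycle. Every $s_*$-set keeps at least $m/2-C_3\ge C_1\ell$ hyperedges.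

\emph{Step 2: the graph $\Gamma$.} Fix $\mathcal H$, and in each hyperedge fix a partition into $r-2$ classes of size $M$, that is, a $K_{r-2}(M)$. Call a hyperedge \emph{present} if all edges of its $K_{r-2}(M)$ lie in $G(\ell,p)$. Two hyperedges share at most one vertex, since there is no Berge cycle of length $2$. So these events involve disjoint sets of pairs and are independent, each of probability $\sigma$. The probability that some $s_*$-set contains no present hyperedge is at most $2^\ell(1-\sigma)^{C_1\ell}\le2^{-\ell}$. Let $\Gamma$ be the union of the graphs $K_{r-2}(M)$ of the present hyperedges. Then (L2) holds with probability at least $1-2^{-\ell}$.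

\emph{Step 3: (L1) always holds.} Let $U$ be a set of at most $M$ vertices, and consider the bipartite incidence graph between $U$ and the present hyperedges. A cycle of length $2s$ in it is a Berge cycle of length $s$ with $2\le s\le|U|\le M$, so the incidence graph is a forest. In each component that meets $U$, choose a root in $U$, color it arbitrarily, and move away from the root. When a hyperedge $e$ is reached from a colored vertex $u$, the other vertices of $e\cap U$ are still uncolored; color them according to the classes of $e$, matching the $r-2$ classes with the $r-2$ colors so that the class of $u$ receives the color of $u$. Every edge of $\Gamma[U]$ joins two different classes of some present hyperedge, so the coloring is proper.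
\end{proof}

\section{The construction}\label{sec:construction}

Fix $\varepsilon\in(0,\frac1{10})$. We shall prove that whp
\begin{equation}\label{eq:goal}
\operatorname{sat}(G,\mathcal F)\le(1+4\varepsilon)nL+\varepsilon n\ln n+o(n\ln n).
\end{equation}
This gives the upper bound in Theorem~\ref{thm:more}(a). Indeed, $n\ln n=\alpha nL$, so for every integer $k\ge1$ there is $n_k$ such that $\operatorname{sat}(G,\mathcal F)\le(1+\frac1k)nL$ has probability at least $1-\frac1k$ for $n\ge n_k$. Taking $n_k$ increasing and $\eta_n=\frac1k$ for $n_k\le n<n_{k+1}$, we get $\eta_n\to0$ and whp $\operatorname{sat}(G,\mathcal F)\le(1+\eta_n)nL$.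

\subsection{Constants}\label{sub:constants}

Choose the following in order.
\begin{itemize}
\item $\Lambda=\frac{1+2\varepsilon}{p\alpha}+\frac{24}{p^2}$, so that core and reserve together have about $\Lambda\ln n$ vertices.
\item $\beta=\min\{\beta_0,12,\frac1{2\alpha}\}$, where $\beta_0$ is given by Lemma~\ref{lem:tail} for $q=p$, $\gamma=\varepsilon/2$, $K=2/\alpha$; and $\delta=\frac\beta{2\Lambda}<1$. A fraction $\delta$ of a row will count as many vertices.
\item $h=\lceil8\Lambda\ln(1/p)\rceil$, the number of rows; $\mu$ and $\tau_T$ are given by Lemma~\ref{lem:model} for this $h$, and ``full'' refers to this $\mu$.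
\item $\nu=\lceil2M\delta^{-h}\rceil$ and $\delta_*=\min\Big\{\delta^h\big/\big(2\binom\nu M\big),\ \frac{\varepsilon}{8\Lambda}\Big\}$.
\item An integer $w$ with $\zeta=\mathbb P(\mathrm{Bin}(w,p)<M)\le\frac\varepsilon{8\Lambda}$, the number of blockers.
\item $\rho=p^{hM}$, $\rho_1=p^{h(r-1)M}$ and $C_2=(h(r-2)M+2)/\rho_1$.
\end{itemize}
Put
\[
\ell^\circ=\Big\lceil\frac{(1+2\varepsilon)L}{ph}\Big\rceil,\quad \ell^+=\Big\lceil\frac{24\ln n}{p^2h}\Big\rceil,\quad \ell=\ell^\circ+\ell^+,\quad J=\Big\lceil\frac{2\ln n}\rho\Big\rceil,\quad j_0=\Big\lceil\frac{4\ln\ln n}\rho\Big\rceil .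
\]
Then $h\ell\le\Lambda\ln n+2h$, and therefore
\begin{equation}\label{eq:sizes}
h\ell\le2\Lambda\ln n,\qquad p^\ell\ge n^{-1/4},\qquad \delta h\ell\le\beta\ln n,\qquad \delta\ell\le\tfrac12p\ell^\circ .
\end{equation}
The second inequality holds because $\ell\ln(1/p)\le2\Lambda\ln(1/p)\ln n/h\le\frac14\ln n$, and the last because $\delta\ell\le\frac{\beta\ln n}h\le\frac L{2h}\le\frac12p\ell^\circ$.

\subsection{Columns}

There are two kinds of columns; the type of a column $c$ is written $(T_c,\tau_c)$. The \emph{special} columns, $\mu(\theta)$ of each type $\theta$, reproduce the columns of $\mathsf G(\mu)$; their number is a constant. The \emph{generic} columns $c=(T,j)$, with $T\subseteq[h]$ and $1\le j\le J$, have the full type $(T,\tau_T)$ and will absorb almost all vertices. Many generic columns of each type are needed, because a vertex can enter a column only if it is adjacent in $G$ to all its gadget vertices, which has probability bounded away from $1$ when there is a gadget vertex. In total there are $O(\ln n)$ columns.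

\subsection{Four rounds of exposure}

We reveal $G$ in four rounds. The pairs examined in a round are determined by the earlier rounds and were not examined before, so given the past they are edges independently with probability $p$. Each choice is made by a fixed rule, for instance by taking the first suitable vertices in a fixed order of $V$. Each of the properties (P1)--(P9) below holds whp. The first does not refer to the rounds.
\begin{itemize}
\item[(P1)] \emph{$\Delta(G)\le(1+\varepsilon)pn$.} Each degree is $\mathrm{Bin}(n-1,p)$, so this fails with probability at most $ne^{-\varepsilon^2p(n-1)/3}$.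
\end{itemize}

\medskip\noindent\emph{Round 1: pairs meeting $Z$.} Fix disjoint sets $Z$ with $|Z|=w$, $A^\circ$ with $|A^\circ|=h\ell^\circ$, and $W_c$ with $|W_c|=\lceil C_2\ln\ln n\rceil$ for each special column $c$; let $W$ be the union of the $W_c$. The number of vertices outside $Z\cup A^\circ\cup W$ adjacent to all of $Z$ is $\mathrm{Bin}(n-O(\ln n),p^w)$, hence whp at least $\frac12p^wn$. Choose among them a set $A^+$ of size $h\ell^+$. Let $A=A^\circ\cup A^+$, and partition $A$ into rows $A_i=A_i^\circ\cup A_i^+$, $i\in[h]$, with $A_i^\circ\subseteq A^\circ$ of size $\ell^\circ$ and $A_i^+\subseteq A^+$ of size $\ell^+$. Thus $|A_i|=\ell$ and $|A|=h\ell$. Let $U=V\setminus(A\cup Z\cup W)$.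
\begin{itemize}
\item[(P2)] \emph{At most $2\zeta n$ vertices outside $Z$ have fewer than $M$ neighbors in $Z$.} Their number is $\mathrm{Bin}(n-w,\zeta)$ with $\zeta>0$ constant; apply the Chernoff bound with $\eta=1$.
\end{itemize}

\medskip\noindent\emph{Round 2: pairs inside $A$.}
\begin{itemize}
\item[(P3)] \emph{Each $G[A_i]$ has a spanning subgraph $\Gamma_i$ with (L1) and (L2).} This is Lemma~\ref{lem:row}, applied $h$ times.
\end{itemize}

\medskip\noindent\emph{Round 3: pairs between $A$ and $U$.} A vertex $x\in U$ is \emph{poor} if $|N_G(x)\cap A^\circ|<(1+\varepsilon)L$, and \emph{rich} otherwise. Put $D(x)=N_G(x)\cap A$ if $x$ is poor and $D(x)=N_G(x)\cap A^\circ$ if $x$ is rich. Let $D_i(x)=D(x)\cap A_i$ and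
\[
T(x)=\{i\in[h]:|D_i(x)|\ge\delta\ell\}.
\]
In $H_0$ the vertex $x$ will be joined only to the rows in $T(x)$. A few edges to another row could help to form a member of $\mathcal F$ in $H_0$, but we could not rely on them when we want to find one; leaving them out makes $T(x)$ the right description of $x$ for both purposes.
\begin{itemize}
\item[(P4)] \emph{At most $n^{1-c_1}$ vertices are poor, for a constant $c_1>0$.} The variable $|N_G(x)\cap A^\circ|$ is binomial with mean $ph\ell^\circ\ge(1+2\varepsilon)L$. With $\eta=\frac\varepsilon{1+2\varepsilon}$ we have $(1+\varepsilon)L=(1-\eta)(1+2\varepsilon)L$, so $x$ is poor with probability at most $e^{-\eta^2L/2}=n^{-2c_1}$, where $c_1=\eta^2/(4\alpha)$. Apply Markov's inequality.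
\item[(P5)] \emph{At most $n^{1-\varepsilon/4}$ pairs $\{z,x\}\subseteq U$ satisfy $|D_i(z)\cap D_i(x)|<\delta\ell$ for all $i$.} Such a pair has $|D(z)\cap D(x)|<\delta h\ell\le\beta\ln n$ by \eqref{eq:sizes}. Suppose first that $z$ is rich. Then $D(z)\subseteq A^\circ$ and $D(x)\cap A^\circ=N_G(x)\cap A^\circ$, so $D(z)\cap D(x)=D(z)\cap N_G(x)$. Given $N_G(z)\cap A$, the size of this set is $\mathrm{Bin}(|D(z)|,p)$ with $|D(z)|\ge m_0=\lceil(1+\varepsilon)L\rceil$, and $m_0\le\frac2\alpha\ln n$. By Lemma~\ref{lem:tail} it is below $\beta\ln n$ with probability at most $(1-p)^{m_0}n^{\varepsilon/2}\le n^{-1-\varepsilon/2}$. The same bound applies to the case that $x$ is rich. If both are poor, then $D(z)\cap D(x)\supseteq N_G(z)\cap N_G(x)\cap A^+$. The size of the last set is $\mathrm{Bin}(|A^+|,p^2)$ with mean at least $24\ln n$, so it is below $\beta\ln n\le12\ln n$ with probability at most $e^{-24\ln n/8}=n^{-3}$. The expected number of pairs is thus at most $\binom n2(2n^{-1-\varepsilon/2}+n^{-3})\le2n^{1-\varepsilon/2}$. Apply Markov's inequality.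
\item[(P6)] \emph{For each $i$, at most $n^{1-c_2}$ vertices $x\in U$ have $i\notin T(x)$, for a constant $c_2>0$.} Always $D_i(x)\supseteq N_G(x)\cap A_i^\circ$, and $\delta\ell\le\frac12p\ell^\circ$. So $\mathbb P(i\notin T(x))\le e^{-p\ell^\circ/8}\le e^{-L/(8h)}=n^{-2c_2}$ with $c_2=\frac1{16\alpha h}$. Apply Markov's inequality.
\item[(P7)] \emph{For each $i$, at least $\sqrt n$ vertices of $U$ are adjacent to all of $A_i$.} Their number is binomial with mean $|U|p^\ell\ge\frac12n^{3/4}$; apply the Chernoff bound with $\eta=\frac12$.
\end{itemize}
For every column $c$ and $i\in T_c$ choose a \emph{gadget set} $Q_{c,i}\subseteq U$ of size $\tau_c(i)$ whose vertices are adjacent to all of $A_i$, all these sets being disjoint. By (P7) this can be done greedily, since only $O(\ln n)$ vertices are needed. Let $Q_c=\bigcup_{i\in T_c}Q_{c,i}$, so $|Q_c|\le hM$. Let $Y_g$ and $Y_s$ be the unions of the sets $Q_c$ over the generic and over the special columns, $Y=Y_g\cup Y_s$ and $B=U\setminus Y$. Then $|Y_g|=O(\ln n)$ and $|Y_s|=O(1)$. Let $B^\circ$ be the set of rich vertices of $B$.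

\medskip\noindent\emph{Round 4: pairs between $Y$ and $B$, and between $W$ and $A\cup Y$.} For a special column $c$ let $B_c$ be the set of vertices of $W_c$ adjacent to all of $Q_c$. For $x\in B$ let the \emph{label} $j(x)$ be the least $j\le J$ such that $x$ is adjacent to all of $Q_{(T(x),j)}$, and for a generic column let $B_{(T,j)}=\{x\in B:T(x)=T,\ j(x)=j\}$. We take the least $j$ for a reason. We shall bound the degree of a vertex into each generic column by a constant, and summing this over all $O(\ln n)$ columns would cost $O(n\ln n)$ edges with a large constant. With the least label, almost all vertices lie in $O(\ln\ln n)$ columns.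
\begin{itemize}
\item[(P8)] \emph{Every $x\in B$ has a label, and at most $n/\ln^3n$ vertices have a label above $j_0$.} For fixed $x$ the sets $Q_{(T(x),j)}$ are disjoint and have at most $hM$ vertices, so the events that $x$ is adjacent to all of $Q_{(T(x),j)}$ are independent over $j$ and have probability at least $\rho$. Thus $x$ has no label with probability at most $e^{-\rho J}\le n^{-2}$, and no label up to $j_0$ with probability at most $e^{-\rho j_0}\le\ln^{-4}n$. Apply the union bound and Markov's inequality.
\item[(P9)] \emph{For every choice of sets $R_i\subseteq A_i$ with $|R_i|=(r-2)M$, $i\in[h]$, and every special column $c$, at least $M$ vertices of $B_c$ are adjacent to all of $\bigcup_{i\in T_c}R_i$.} Fix the $R_i$ and $c$. A vertex of $W_c$ qualifies if it is adjacent to all of $Q_c\cup\bigcup_{i\in T_c}R_i$, a set of at most $h(r-1)M$ vertices; these events are independent with probability at least $\rho_1$. With $m=|W_c|$,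
\[
\mathbb P\big(\mathrm{Bin}(m,\rho_1)<M\big)\le\sum_{k<M}m^k(1-\rho_1)^{m-k}\le\frac{m^M}{(1-\rho_1)^M}\,e^{-\rho_1m}\le\ln n\cdot(\ln n)^{-h(r-2)M-2}.
\]
There are at most $\ell^{\,h(r-2)M}=O\big((\ln n)^{h(r-2)M}\big)$ choices of the $R_i$ and $O(1)$ choices of $c$, so the union bound gives failure probability $O(1/\ln n)$.
\end{itemize}
Property (P9) says that a copy of $\mathsf G(\mu)$ can be completed from any choice of rows, which is why each special column has a slowly growing supply $W_c$. From now on we assume (P1)--(P9), and the argument is deterministic. By (P8) the sets $B_c$ of the generic columns partition $B$.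

\subsection{The graph $H_0$}\label{sub:H0}

Let $H_0$ be the graph on $V$ with the following edges, all of which belong to $G$.
\begin{itemize}
\item[(i)] The edges of $\Gamma_i$, for $i\in[h]$.
\item[(ii)] For every column $c$ and $i\in T_c$, all edges between $Q_{c,i}$ and $A_i$ and all edges between $Q_{c,i}$ and $B_c$.
\item[(iii)] For $x\in B$ and $i\in T(x)$, all edges from $x$ to $D_i(x)$. For a special column $c$, $x\in B_c$ and $i\in T_c$, all edges from $x$ to $N_G(x)\cap A_i$.
\item[(iv)] All edges between $Z$ and $A^+$, and all edges of $G$ between $Z$ and $B^\circ$.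
\end{itemize}

\section{The saturated extension of $H_0$}\label{sec:analysis}

\begin{lemma}\label{lem:free}
$H_0$ is $\mathcal F$-free.
\end{lemma}

\begin{proof}
Let $z\in Z$ and $b\in B^\circ$. Then $N_{H_0}(z)\subseteq A^+\cup B^\circ$, while $N_{H_0}(b)\subseteq A^\circ\cup Y\cup Z$ because $D(b)\subseteq A^\circ$. These sets are disjoint, so no edge between $Z$ and $B^\circ$ lies in a triangle of $H_0$.

Suppose that $F'\subseteq H_0$ is a copy of a member of $\mathcal F$. Every edge of $F'$ lies in a triangle of $F'$, so $F'$ has no edge between $Z$ and $B^\circ$. The vertices of $W_c\setminus B_c$ are isolated in $H_0$, so $F'$ avoids them. We embed $F'$ in $\mathsf G(\mu)$, contradicting (M1). Treat $Z$ as the set $B_{c_Z}$ of one more column $c_Z$, of type $([h],0)$. Then each vertex of $F'$ lies in a row, in a set $B_c$ or in a set $Q_{c,i}$, and different columns are disjoint.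

First assign to the columns met by $F'$ distinct columns of $\mathsf G(\mu)$ of the same types. If $\theta$ is full, then $\mathsf G(\mu)$ has $M$ columns of type $\theta$ and $F'$ meets at most $|V(F')|\le M$ columns. If $\theta$ is not full, then by (M2) only special columns have type $\theta$, and there are $\mu(\theta)$ of them. So the assignment exists. Map $V(F')\cap B_c$ injectively into the set $\mathsf B$ of the assigned column, which has $M$ vertices, and $V(F')\cap Q_{c,i}$ injectively into $\mathsf Q_i$, which has $|Q_{c,i}|$ vertices. By (L1), $\Gamma_i[V(F')\cap A_i]$ has a proper $(r-2)$-coloring; map the color classes injectively into distinct parts of $\mathsf A_i$.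

An edge of $F'$ of kind (i) joins two colors in one row and goes to an edge of $\mathsf A_i$. An edge of kind (ii) goes to an edge between $\mathsf Q_i$ and $\mathsf A_i$ or between $\mathsf Q_i$ and $\mathsf B$ of the same column. An edge of kind (iii) joins some $B_c$ to a row $A_i$ with $i\in T_c$, since $T(x)=T_c$ for $x\in B_c$ when $c$ is generic; an edge of kind (iv) joins $Z=B_{c_Z}$ to a row. Both go to edges between $\mathsf B$ and $\mathsf A_i$. So the map is an embedding.
\end{proof}

Let $H\supseteq H_0$ be a maximal $\mathcal F$-free subgraph of $G$. It is $\mathcal F$-saturated in $G$, and it remains to bound $e(H)$.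

\subsection{Bounded degrees into generic columns}

For $y\in B\cup Y_g$ write $A_i(y)=N_{H_0}(y)\cap A_i$. If $y\in B$, then $A_i(y)=D_i(y)$ for $i\in T(y)$ and $A_i(y)=\emptyset$ otherwise. If $y\in Q_{c,i_0}$, then $A_{i_0}(y)=A_{i_0}$ and $A_i(y)=\emptyset$ for $i\ne i_0$. A pair $z\in B\cup Y_g$, $x\in B$ is \emph{good} if $|A_i(z)\cap A_i(x)|\ge\delta\ell$ for some $i$, and \emph{bad} otherwise. Bad pairs are rare:
\begin{itemize}
\item If $z,x\in B$ and $|D_i(z)\cap D_i(x)|\ge\delta\ell$, then $i\in T(z)\cap T(x)$ and the pair is good. So by (P5) there are at most $n^{1-\varepsilon/4}$ bad pairs inside $B$.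
\item If $z\in Q_{c,i_0}$, the pair is good whenever $i_0\in T(x)$. So by (P6) there are at most $|Y_g|n^{1-c_2}=o(n)$ bad pairs between $Y_g$ and $B$.
\end{itemize}
The next lemma is the general form of the rule that common neighbors exclude edges.

\begin{lemma}\label{lem:degree}
Let $c$ be a generic column and $z\in(B\cup Y_g)\setminus Q_c$. Then $z$ has fewer than $h\nu$ $H$-neighbors $x\in B_c$ for which the pair $z,x$ is good.
\end{lemma}

\begin{proof}
Let $c=(T,j)$ and suppose that there are $h\nu$ such neighbors. By the pigeonhole principle there are a row $i$ and a set $X_0\subseteq B_c\cap N_H(z)$ of $\nu$ vertices $x$ with $|A_i(z)\cap A_i(x)|\ge\delta\ell$. Since $A_i(x)\neq\emptyset$, we have $i\in T(x)=T$. We shall find in $H$ a copy of $\mathsf G(\mu+\mathbf 1_{\theta'})$ with $\theta'=(T,\tau_T+\mathbf 1_i)$, in which $z$ is the additional gadget vertex; this contradicts (M3).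

\emph{The set $\mathsf B$ of the new column.} We need $M$ vertices of $X_0$ with a large common neighborhood in every row of $T$ at once, so we work in the product $\Omega=\prod_{i'\in T}A_{i'}$ with the uniform measure. For $x\in X_0$ let $S_i(x)=A_i(z)\cap A_i(x)$ and $S_{i'}(x)=A_{i'}(x)$ for $i'\in T\setminus\{i\}$. All these sets have at least $\delta\ell$ elements, because $T(x)=T$, so the box $\prod_{i'\in T}S_{i'}(x)$ has measure at least $\delta^{|T|}\ge\delta^h$. By Lemma~\ref{lem:intersect} with $b=\delta^h$ there is $X\subseteq X_0$ with $|X|=M$ such that the boxes of the vertices of $X$ have an intersection of measure at least $\delta_*$. This intersection is the box $\prod_{i'\in T}I_{i'}$ with $I_{i'}=\bigcap_{x\in X}S_{i'}(x)$. Its measure is the product of the numbers $|I_{i'}|/\ell\le1$, so $|I_{i'}|\ge\delta_*\ell$ for every $i'\in T$.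

\emph{The rows.} By (L2) choose the vertex set $R_{i'}$ of a copy of $K_{r-2}(M)$ in $\Gamma_{i'}$, with $R_{i'}\subseteq I_{i'}$ for $i'\in T$ and $R_{i'}\subseteq A_{i'}$ arbitrary for $i'\notin T$.

\emph{The columns of $\mathsf G(\mu)$.} For each special column $c'$, property (P9) gives $M$ vertices of $B_{c'}$ adjacent in $G$ to all of $R_{i'}$, $i'\in T_{c'}$. These edges are in $H_0$ by (iii). By (ii), $Q_{c',i'}$ is joined in $H_0$ to these $M$ vertices and to $R_{i'}$. So $H_0$ contains a copy of $\mathsf G(\mu)$ with rows $R_1,\dots,R_h$ and with columns inside $W\cup Y_s$.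

\emph{The new column.} Take $\mathsf B=X$, $\mathsf Q_{i'}=Q_{c,i'}$ for $i'\in T\setminus\{i\}$, and $\mathsf Q_i=Q_{c,i}\cup\{z\}$. For $x\in X$ and $i'\in T$ we have $R_{i'}\subseteq A_{i'}(x)$, so $X$ is joined to $R_{i'}$ in $H_0$. By (ii), $Q_{c,i'}$ is joined in $H_0$ to $X\subseteq B_c$ and to $R_{i'}$. The vertex $z$ is joined to $X$ in $H$, and to $R_i\subseteq A_i(z)$ in $H_0$. Finally $z\notin Q_c$ by assumption, $z\notin X$ because $X\subseteq N_H(z)$, and $X\cup Q_c\cup\{z\}\subseteq B\cup Y_g$ is disjoint from $A\cup W\cup Y_s$. So the new column has type $\theta'$ and $H\supseteq\mathsf G(\mu+\mathbf 1_{\theta'})$.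
\end{proof}

\subsection{The blockers at work}

For the triangle, one neighbor in $Z$ cut a rich vertex off from the reserve. In general we use $M$ neighbors in $Z$ as one part of a $K_r(M)$, a copy of $K_{r-2}(M)$ in the reserve as $r-2$ parts, and $M$ rich vertices as the last part.

\begin{lemma}\label{lem:reserve}
$H$ has at most $\varepsilon n\ln n$ edges between $A^+$ and $B^\circ$.
\end{lemma}

\begin{proof}
Divide $B^\circ$ into three classes. The first consists of the vertices with fewer than $M$ $G$-neighbors in $Z$. By (P2) and \eqref{eq:sizes} they send at most $2\zeta n\cdot2\Lambda\ln n\le\frac\varepsilon2n\ln n$ edges to $A^+$. The second consists of the remaining vertices $b$ with $|N_H(b)\cap A_i^+|<\delta_*\ell$ for all $i$. They send at most $n\cdot\delta_*h\ell\le n\cdot\frac\varepsilon{8\Lambda}\cdot2\Lambda\ln n=\frac\varepsilon4n\ln n$ edges to $A^+$.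

A vertex $b$ of the third class has a set $Z_b$ of $M$ $G$-neighbors in $Z$ and a row $i$ with $|N_H(b)\cap A_i^+|\ge\delta_*\ell$. By (L2) there is a set $R_b\subseteq N_H(b)\cap A_i^+$ that is the vertex set of a copy of $K_{r-2}(M)$ in $\Gamma_i$. Suppose that $M$ vertices $b_1,\dots,b_M$ have the same pair $(R,Z')=(R_b,Z_b)$. The edges between $R$ and $Z'$ and between $Z'$ and $\{b_1,\dots,b_M\}$ are in $H_0$ by (iv), and those between $R$ and $\{b_1,\dots,b_M\}$ are in $H$. So $H\supseteq K_r(M)$, which contains a member of $\mathcal F$, a contradiction. There are at most $|A|^{(r-2)M}2^w=(\ln n)^{O(1)}$ pairs $(R,Z')$, so the third class has $(\ln n)^{O(1)}$ vertices and sends $(\ln n)^{O(1)}\le\frac\varepsilon4n\ln n$ edges to $A^+$.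
\end{proof}

\subsection{Counting the edges of $H$}\label{sub:count}

The vertex set is the disjoint union of $A^\circ$, $Z\cup W\cup Y_s$, $A^+$, $Y_g$ and $B$, and every edge of $H$ falls under one of the following cases.
\begin{itemize}
\item \emph{Edges meeting $A^\circ$.} By (P1) there are at most
\[
|A^\circ|\,\Delta(G)\le\Big(\frac{(1+2\varepsilon)L}p+h\Big)(1+\varepsilon)pn\le(1+4\varepsilon)nL,
\]
since $(1+2\varepsilon)(1+\varepsilon)=1+3\varepsilon+2\varepsilon^2<1+4\varepsilon$. This is the main term.
\item \emph{Edges meeting $Z\cup W\cup Y_s$.} This set has $O(\ln\ln n)$ vertices, so there are $O(n\ln\ln n)$.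
\item \emph{Edges inside $A^+\cup Y_g$.} There are $O(\ln^2n)$.
\item \emph{Edges between $A^+$ and $B$.} At most $\varepsilon n\ln n$ end in $B^\circ$, by Lemma~\ref{lem:reserve}, and at most $|A^+|n^{1-c_1}=o(n)$ end in poor vertices, by (P4).
\item \emph{Edges between $Y_g$ and $B$.} Each $x\in B$ lies in one $B_c$, so at most $hMn$ edges join some $B_c$ to its own $Q_c$. Among the others, $o(n)$ are on bad pairs, and by Lemma~\ref{lem:degree} each $z\in Y_g$ is on fewer than $h\nu$ edges on good pairs to each of the $2^hJ$ generic columns, which gives $|Y_g|\,2^hJh\nu=O(\ln^2n)$.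
\item \emph{Edges inside $B$.} At most $n^{1-\varepsilon/4}$ are on bad pairs. If an edge on a good pair has an endpoint $x$ of label at most $j_0$, charge it to the other endpoint $z$. Then $x$ lies in one of $2^hj_0$ columns, so by Lemma~\ref{lem:degree} each $z$ is charged fewer than $2^hj_0h\nu$ times, for a total of $O(n\ln\ln n)$. The remaining edges on good pairs have both labels above $j_0$; by (P8) and Lemma~\ref{lem:degree} there are at most $\frac n{\ln^3n}\,2^hJh\nu=o(n)$.
\end{itemize}
The sum is $(1+4\varepsilon)nL+\varepsilon n\ln n+o(n\ln n)$, which is \eqref{eq:goal}. Together with Section~\ref{sec:lower} this proves Theorem~\ref{thm:more}(a) and Theorem~\ref{thm:main}. \qed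

\begin{remark}\label{rem:hyp}
In the upper bound the triangle hypothesis enters twice: it gives $r\ge3$, and in Lemma~\ref{lem:free} it makes the edges between $Z$ and $B^\circ$ invisible to $\mathcal F$. These edges have no counterpart in the model graphs, and without the hypothesis they can do harm. They close the pentagon $A^\circ,B^\circ,Z,A^+,B^-$ of Section~\ref{sec:triangle}, so for $F=C_5$, where $r=3$, nothing in the construction prevents a copy of $F$ in $H_0$. The absence of isolated vertices is used only to keep $F'$ out of the sets $W_c\setminus B_c$.
\end{remark}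

\section{Arbitrary graphs}\label{sec:allF}

Blockers are needed only to protect the reserve. If we give up both and enlarge the core as in the first construction of Section~\ref{sec:triangle}, the triangle hypothesis is no longer used, and the price is the constant $p/\alpha_2$ in place of $1/\alpha$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
If $F$ is bipartite, then (K4) gives whp $\operatorname{sat}(G,F)=O(n)=o(n\ln n)$. So let $r=\chi(F)\ge3$, $M=|V(F)|$ and $\mathcal F=\{F\}$. Lemmas~\ref{lem:model} and~\ref{lem:row} apply, as they use no information about triangles. Fix $\varepsilon\in(0,\frac1{10})$ and run Sections~\ref{sec:construction} and~\ref{sec:analysis} with the following changes.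

\emph{Constants.} Let $\Lambda=(1+2\varepsilon)/\alpha_2$, let $\beta$ be the constant $\beta_0$ of Lemma~\ref{lem:tail} for $q=p^2$, $\gamma=\varepsilon$, $K=2\Lambda$, and let $\delta=\min\{\frac\beta{2\Lambda},\frac p2\}$. Define $h,\mu,\tau_T,\nu,\delta_*,\rho,\rho_1,C_2,J,j_0$ by the same formulas as before, and let $\ell=\ell^\circ=\lceil\Lambda\ln n/h\rceil$. Then $\Lambda\ln n\le h\ell\le\Lambda\ln n+h$, and all four inequalities in \eqref{eq:sizes} hold: the first three as before, the last because $\delta\le p/2$.

\emph{Sets.} Take $Z=A^+=\emptyset$, so $A=A^\circ$ is a fixed set of $h$ rows of size $\ell$. No vertex is called poor, $D(x)=N_G(x)\cap A$ for all $x\in U$, and $H_0$ has no edges of kind (iv).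

\emph{Properties.} Properties (P2) and (P4) are not needed. The proofs of (P1), (P3), (P7), (P8) and (P9) are unchanged. For (P5), a pair with $|D_i(z)\cap D_i(x)|<\delta\ell$ for all $i$ has $|D(z)\cap D(x)|<\beta\ln n$, and $|D(z)\cap D(x)|\sim\mathrm{Bin}(|A|,p^2)$ with $\Lambda\ln n\le|A|\le2\Lambda\ln n$. By Lemma~\ref{lem:tail} this has probability at most $(1-p^2)^{|A|}n^\varepsilon\le n^{-(1+2\varepsilon)+\varepsilon}=n^{-1-\varepsilon}$, so the expected number of such pairs is at most $n^{1-\varepsilon}$, and (P5) follows from Markov's inequality. For (P6), $\mathbb P(i\notin T(x))\le\mathbb P(\mathrm{Bin}(\ell,p)\le\frac12p\ell)\le e^{-p\ell/8}\le n^{-2c_2}$ with $c_2=\frac{p\Lambda}{16h}$.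

\emph{Lemmas.} In Lemma~\ref{lem:free} the triangle hypothesis served only to discard the edges between $Z$ and $B^\circ$. These are absent now, and the embedding into $\mathsf G(\mu)$ works for every copy of $F$. The proof of Lemma~\ref{lem:degree} uses (M3), (L2), (P9), the values of $\nu$ and $\delta_*$, and the edges of kinds (i)--(iii), so it is unchanged. Lemma~\ref{lem:reserve} is not needed.

\emph{Count.} By (P1) the edges meeting $A$ number at most
\[
(\Lambda\ln n+h)(1+\varepsilon)pn\le(1+4\varepsilon)\frac p{\alpha_2}\,n\ln n .
\]
The edges meeting $W\cup Y_s$, inside $Y_g$, between $Y_g$ and $B$, and inside $B$ are bounded as in Section~\ref{sub:count} and number $O(n\ln\ln n)$. Since $\varepsilon$ is arbitrary, the argument following \eqref{eq:goal} gives whp $\operatorname{sat}(G,F)\le(1+o(1))\frac p{\alpha_2}n\ln n$.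
\end{proof}

\begin{thebibliography}{1}

\bibitem{DHZ}
Sahar Diskin, Ilay Hoshen, Maksim Zhukovskii,
\emph{A Jump of the Saturation Number in Random Graphs?},
arXiv:2303.12046 (2023).

\end{thebibliography}
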